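\title{The equality case of the Demailly--Pham inequality}

\begin{abstract}
Let $I$ be a proper ideal of finite colength in the ring of holomorphic germs at the origin of $\mathbb C^n$, and let $e_0,\dots,e_n$ be its mixed multiplicities with the maximal ideal. The Demailly--Pham inequality bounds the log canonical threshold of $I$ from below by $\sum_{i=1}^n e_{i-1}/e_i$. We prove that equality holds if and only if, in suitable local coordinates, $I$ has the same integral closure as an ideal $\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$. The coordinates are constructed by induction on the dimension: equality passes to a general hyperplane section, and the coordinates found there are lifted by means of multiplier ideals, with control of their order along a divisor that computes the threshold.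
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal O_n$ be the ring of germs of holomorphic functions at $0\in\mathbb C^n$ and $\mathfrak m_n$ its maximal ideal. Throughout, $I$ is a proper ideal of finite colength: $I\subseteq\mathfrak m_n$ and $\dim_{\mathbb C}\mathcal O_n/I<\infty$. Equivalently, $I$ is $\mathfrak m_n$-primary, that is, $\mathfrak m_n^N\subseteq I\subseteq\mathfrak m_n$ for some $N$. We compare two ways of measuring how fast the elements of $I$ vanish at the origin.

The first is analytic. If $g_1,\dots,g_m$ generate $I$, the \emph{log canonical threshold} of $I$ is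
\[
\mathrm{lct}(I)=\sup\bigl\{s>0:\ (|g_1|^2+\dots+|g_m|^2)^{-s}\ \text{is integrable on a neighborhood of }0\bigr\}.
\]
Two systems of generators give sums that bound each other up to constants, so the definition does not depend on the choice. The faster the generators vanish, the smaller the threshold: for $I=\langle x^r\rangle\subset\mathcal O_1$ it is $1/r$.

The second is algebraic. For large $a$ and $b$ the colength of $I^a\mathfrak m_n^b$ is a polynomial of degree $n$ in $(a,b)$, and its part of degree $n$ has the form
\[
\sum_{i=0}^n e_i(I)\,\frac{a^i\,b^{n-i}}{i!\,(n-i)!}.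
\]
The integer $e_i(I)=e(I,\dots,I,\mathfrak m_n,\dots,\mathfrak m_n)$ is the \emph{mixed multiplicity} of $I$ ($i$ times) and $\mathfrak m_n$ ($n-i$ times). Here $e_0(I)=1$, and $e_n(I)=e(I)$ is the Samuel multiplicity. Geometrically, $e_i(I)$ is the Samuel multiplicity of the restriction of $I$ to a general linear subspace of dimension $i$; for instance $e_1(I)$ is the least order at $0$ of an element of $I$. Put
\[
\mathrm{DP}(I)=\frac{e_0(I)}{e_1(I)}+\frac{e_1(I)}{e_2(I)}+\dots+\frac{e_{n-1}(I)}{e_n(I)} .
\]
The two measurements are related by the Demailly--Pham inequality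
\begin{equation}\label{eq:DP}
\mathrm{DP}(I)\le \mathrm{lct}(I),
\end{equation}
which we use as given. The question is when equality holds.

The shape of $\mathrm{DP}(I)$ is explained by one family of ideals. For $Q=\langle x_1^{r_1},\dots,x_n^{r_n}\rangle$ with $r_1\le\dots\le r_n$ one finds $e_i(Q)=r_1\cdots r_i$ and $\mathrm{lct}(Q)=\sum_i 1/r_i$ (Section~\ref{sec:diag}). So the ratios $e_i/e_{i-1}$ recover the exponents $r_i$, and \eqref{eq:DP} is an equality. For an arbitrary $I$, the ratios $e_i(I)/e_{i-1}(I)$ are rational numbers that play the part of exponents, and $\mathrm{DP}(I)$ is the threshold that an ideal of the form $Q$ with these exponents would have if it existed. It need not exist, and the inequality can be strict.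

\begin{example}\label{ex:strict}
Let $I=\langle x^2,xy,y^3\rangle\subset\mathcal O_2$ and $\psi=|x|^4+|xy|^2+|y|^6$. From $|xy|^2\le\psi\le C(|x|^2+|y|^2)^2$ near $0$ we get that $\psi^{-s}$ is integrable exactly for $s<1$, so $\mathrm{lct}(I)=1$. The order of $I$ is $e_1=2$. To find $e_2$, let $J=\langle xy,\,x^2+y^3\rangle\subseteq I$. The relation $(x^2)^2-(x^2+y^3)\,x^2+y\,(xy)^2=0$ shows that $x^2$, and with it $y^3$, is integral over $J$, so $e(I)=e(J)$ (Section~\ref{sec:back}). The multiplicity of an $\mathfrak m_n$-primary ideal with $n$ generators is its colength, and $\mathcal O_2/J$ has basis $1,x,x^2,y,y^2$. Hence $e_2=5$, the would-be exponents are $2$ and $5/2$, and $\mathrm{DP}(I)=\frac12+\frac25=\frac9{10}<1$.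
\end{example}

Both sides of \eqref{eq:DP} are unchanged when the coordinates are changed and when $I$ is replaced by another ideal with the same integral closure $\overline I$. So equality holds for every ideal obtained from some $Q$ by these two operations, and the natural guess is that it holds for no other. Call $I$ \emph{diagonal} with respect to coordinates $x_1,\dots,x_n$ if $\overline I=\overline{\langle x_1^{r_1},\dots,x_n^{r_n}\rangle}$ for some integers $r_1,\dots,r_n\ge1$. The conjecture, which we take from \cite{BA}, states that $\mathrm{DP}(I)=\mathrm{lct}(I)$ if and only if there are a biholomorphism $\varphi:(\mathbb C^n,0)\to(\mathbb C^n,0)$ and coordinates $x_1,\dots,x_n$ in its domain such that $\varphi^*(I)$ is diagonal with respect to $x_1,\dots,x_n$. We prove it in every dimension $n\ge1$.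

\begin{theorem}\label{thm:main}
Let $I\subseteq\mathfrak m_n$ be an ideal of finite colength. Then $\mathrm{DP}(I)=\mathrm{lct}(I)$ if and only if there are coordinates $z_1,\dots,z_n$ of $(\mathbb C^n,0)$ and positive integers $r_1,\dots,r_n$ with
\[
\overline I=\overline{\langle z_1^{r_1},\dots,z_n^{r_n}\rangle}.
\]
After ordering $r_1\le\dots\le r_n$, one then has $r_i=e_i(I)/e_{i-1}(I)$.
\end{theorem}

This is the conjecture: the coordinates $z_i$ and the pair $(\varphi,x_i)$ are related by $z_i\circ\varphi=x_i$, and the ring isomorphism $\varphi^*$ commutes with integral closure.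

The ``if'' part is a computation (Section~\ref{sec:diag}). In the ``only if'' part the difficulty is that a coordinate system, in general not a linear one, has to be produced from an equality between two numbers. The link is a valuation $v$, the normalized order of vanishing along a divisor that computes $\mathrm{lct}(I)$. Equality forces $v$ alone to determine the integral closures of all powers of $I$, and this gives the value of $v$ on linear forms (Section~\ref{sec:val}). An adjunction argument lifts elements of multiplier ideals from a hyperplane $H$ to $\mathbb C^n$ with a lower bound for $v$ (Section~\ref{sec:lift}). Applied to the function $1$, it shows that equality holds for $I|_H$; applied to the coordinates that make $I|_H$ diagonal, it produces the coordinates for $I$ (Section~\ref{sec:ind}). Section~\ref{sec:back} recalls the standard facts, and Section~\ref{sec:example} follows the argument on an ideal in the plane.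

\section{Integral closure, multiplicities and divisors over the origin}\label{sec:back}

\subsection{Integral closure and valuations}

An element $f\in\mathcal O_n$ is \emph{integral} over an ideal $J$ if it satisfies an equation
\begin{equation}\label{eq:int}
f^k+a_1f^{k-1}+\dots+a_k=0,\qquad a_j\in J^j .
\end{equation}
These elements form an ideal $\overline J\supseteq J$, the \emph{integral closure} of $J$, and $\overline{\overline J}=\overline J$. A \emph{valuation} on $\mathcal O_n$ is a map $\nu:\mathcal O_n\setminus\{0\}\to\mathbb R_{\ge0}$ with $\nu(fg)=\nu(f)+\nu(g)$ and $\nu(f+g)\ge\min\{\nu(f),\nu(g)\}$, where $\nu(0)=\infty$. It vanishes on units. For a nonzero ideal $J$ we put $\nu(J)=\min_{f\in J}\nu(f)$; the minimum is attained on a generator, and $\nu(J^p)=p\,\nu(J)$. Given coordinates $z_1,\dots,z_n$ and weights $w_i>0$, the \emph{monomial valuation} with $w(z_i)=w_i$ assigns to $f=\sum c_az^a$ the least weight $\sum_i a_iw_i$ of a monomial with $c_a\ne0$. It is multiplicative because the product of the parts of least weight of $f$ and $g$ is a nonzero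 polynomial.

For a germ of submanifold $(L,0)\subseteq(\mathbb C^n,0)$ we write $J|_L$ for the image of $J$ in $\mathcal O_{L,0}$. It is an ideal, and $J^p|_L=(J|_L)^p$.

\begin{lemma}\label{lem:closure}
Let $J,J'$ be $\mathfrak m_n$-primary ideals.
\begin{itemize}
\item[(a)] If $\overline J=\overline{J'}$, then the sums $\sum|g_j|^2$ and $\sum|g'_j|^2$ over generators of $J$ and of $J'$ bound each other up to constants near $0$.
\item[(b)] If $\nu$ is a valuation, then $\nu(\overline J)=\nu(J)$. An $\mathfrak m_n$-primary ideal of the form $\{f:\nu(f)\ge t\}$ is integrally closed.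
\item[(c)] If $\overline J=\overline{J'}$ and $L$ is a germ of submanifold, then $\overline{J|_L}=\overline{J'|_L}$. If $L$ is a curve, then $J|_L=J'|_L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $f$ satisfy \eqref{eq:int}. A root of a monic polynomial has modulus at most $2\max_j|a_j|^{1/j}$, and $|a_j|\le C(\sum|g_l|^2)^{j/2}$ near $0$. So $|f|^2\le C'\sum|g_l|^2$. Apply this to the generators of $J'$, and exchange the roles of $J$ and $J'$.

(b) Suppose $f$ satisfies \eqref{eq:int} and $\nu(f)<\nu(J)$. Then $\nu(a_jf^{k-j})\ge j\nu(J)+(k-j)\nu(f)>k\nu(f)$ for every $j\ge1$, which contradicts $f^k=-\sum_ja_jf^{k-j}$. So $\nu(\overline J)=\nu(J)$. For $\mathfrak a=\{\nu\ge t\}$ this gives $\nu(\overline{\mathfrak a})\ge t$, that is, $\overline{\mathfrak a}\subseteq\mathfrak a$.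

(c) Restricting \eqref{eq:int} to $L$ gives $\overline J|_L\subseteq\overline{J|_L}$, hence $J'|_L\subseteq\overline{J|_L}$ and symmetrically $J|_L\subseteq\overline{J'|_L}$. On a curve with coordinate $t$, a proper nonzero ideal is $\langle t^N\rangle=\{\mathrm{ord}_t\ge N\}$, which is integrally closed by (b).
\end{proof}

\subsection{Multiplicities}

The Samuel multiplicity of an $\mathfrak m_n$-primary ideal $J$ is the positive integer $e(J)$ with
\begin{equation}\label{eq:HS}
\dim\mathcal O_n/J^k=\frac{e(J)}{n!}\,k^n+O(k^{n-1}).
\end{equation}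
The numbers $e_i(I)$ are defined by the ring $\mathcal O_n$ and the ideals $I$ and $\mathfrak m_n$, so they do not depend on coordinates, and the word ``linear'' in (M1) may be taken in any coordinate system. We use the following facts about $\mathfrak m_n$-primary ideals.
\begin{itemize}
\item[(M1)] (Teissier, Risler--Teissier, Rees.) For $1\le i\le n$, we have $e_i(I)=e(I|_L)$ for all $L$ in a nonempty Zariski-open set of linear subspaces of dimension $i$.
\item[(M2)] $e_i(I^p)=p^ie_i(I)$; if $I\subseteq J$, then $e_i(J)\le e_i(I)$; and $e_i(I)$ depends only on $\overline I$.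
\item[(M3)] (Teissier, Rees--Sharp.) $e_i(I)^2\le e_{i-1}(I)\,e_{i+1}(I)$ for $1\le i\le n-1$.
\item[(M4)] (Rees.) If $J\subseteq J'$ and $e(J)=e(J')$, then $\overline J=\overline{J'}$.
\item[(M5)] (Brian\c{c}on--Skoda.) $\overline{I^p}\subseteq I^{p-n+1}$ for $p\ge n$.
\end{itemize}
Fact (M4) is the tool that turns an equality of numbers into an equality of ideals, and every identification of ideals in the ``only if'' part comes from it.

\begin{lemma}\label{lem:hyper}
Let $n\ge2$. For a general hyperplane $H\subset\mathbb C^n$ we have $e_i(I|_H)=e_i(I)$ for $0\le i\le n-1$.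
\end{lemma}

\begin{proof}
Fix $1\le i\le n-1$ and let $U$ be the open set of subspaces in (M1). The variety of pairs $L\subseteq H$ with $\dim L=i$ is irreducible and maps onto both the Grassmannian of the $L$ and the projective space of the $H$. The pairs with $L\in U$ form a dense open subset, and its image in the space of hyperplanes is dense and constructible, so it contains a nonempty open set. For $H$ in that set, the $L\subseteq H$ with $L\in U$ form a nonempty open subset of the Grassmannian of $H$. It meets the open set given by (M1) for $I|_H$, and for $L$ in the intersection $e_i(I|_H)=e(I|_L)=e_i(I)$.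
\end{proof}

\subsection{Divisors over the origin and multiplier ideals}\label{sub:div}

The threshold is computed on a resolution, and the vanishing theorem that we need is algebraic, so we first replace $I$ by a polynomial ideal. Fix linear coordinates $x_1,\dots,x_n$ and $N$ with $\mathfrak m_n^N\subseteq I$. The Taylor polynomials of degree $<N$ of generators of $I$, together with all monomials of degree $N$, generate $I$. They also generate an ideal $\mathcal I\subset\mathbb C[x_1,\dots,x_n]$ whose zero set in $X=\mathbb A^n$ is $\{0\}$, and $\mathcal I\mathcal O_n=I$.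

Let $\mu:Y\to X$ be a projective birational morphism with $Y$ smooth. The \emph{relative canonical divisor} $K_{Y/X}$ is the divisor of the form $\mu^*(dx_1\wedge\dots\wedge dx_n)$, locally the divisor of the Jacobian determinant of $\mu$. It is effective and its support is the exceptional locus $\mathrm{Exc}(\mu)$, whose image has codimension at least $2$ in $X$. A rational function with poles only along $\mathrm{Exc}(\mu)$ is regular on $X$ outside codimension $2$, hence regular, so $\mu_*\mathcal O_Y(K_{Y/X})=\mathcal O_X$. A divisor has \emph{simple normal crossings} (snc) if the components of its support are smooth and near each point there are coordinates $t_1,\dots,t_n$ in which they are coordinate hyperplanes $t_i=0$. The morphism $\mu$ is a \emph{log resolution} of $I$ (that is, of $\mathcal I$) if $\mathcal I\mathcal O_Y=\mathcal O_Y(-F)$ for an effective divisor $F$ and $F\cup\mathrm{Exc}(\mu)$ is snc. For $n=1$ the identity is a log resolution.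

A \emph{divisor over $0$} is a prime divisor $E$ on such a $Y$ with $\mu(E)=\{0\}$. A germ $f\in\mathcal O_n$ pulls back to a neighborhood of the compact set $\mu^{-1}(0)\supseteq E$, and its order of vanishing along $E$ defines a valuation $\mathrm{ord}_E$ on $\mathcal O_n$ with integer values and $\mathrm{ord}_E(\mathfrak m_n)>0$. The \emph{log discrepancy} of $E$ is $A(E)=1+\mathrm{ord}_E(K_{Y/X})$, where $\mathrm{ord}_E$ of a divisor means the coefficient of $E$ in it. Neither $\mathrm{ord}_E$ nor $A(E)$ changes when $Y$ is replaced by a higher model and $E$ by its strict transform. By Hironaka's theorem, every divisor over $0$ appears in this way on a log resolution of any given finite collection of ideals.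

For $s>0$ the \emph{multiplier ideal} $\mathcal J(I^s)\subseteq\mathcal O_n$ consists of the $f$ such that $|f|^2(\sum|g_j|^2)^{-s}$ is integrable near $0$. Thus $1\in\mathcal J(I^s)$ for $0<s<\mathrm{lct}(I)$. By Lemma~\ref{lem:closure}(a), $\mathcal J(I^s)$ and $\mathrm{lct}(I)$ depend only on $\overline I$.

\begin{lemma}\label{lem:crit}
Let $\mu:Y\to X$ be a log resolution of $I$, with $F=\sum a_EE$, and let $k_E=A(E)-1$.
\begin{itemize}
\item[(a)] A germ $f\in\mathcal O_n$ lies in $\mathcal J(I^s)$ if and only if $\mathrm{ord}_E(f)+k_E+1>sa_E$ for all components $E$ of $F$; equivalently, $\mathrm{ord}_E(f)\ge\lfloor sa_E\rfloor-k_E$ for all such $E$.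
\item[(b)] $\mathrm{lct}(I)=\min_EA(E)/\mathrm{ord}_E(I)$, the minimum over the components of $F$. Moreover $\mathrm{lct}(I)\le A(E)/\mathrm{ord}_E(I)$ for every divisor $E$ over $0$.
\item[(c)] The ideal $\mu_*\mathcal O_Y(K_{Y/X}-\lfloor sF\rfloor)\subseteq\mathbb C[x_1,\dots,x_n]$ generates $\mathcal J(I^s)$ in $\mathcal O_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\mathcal I$ vanishes only at $0$, every component of $F$ is a divisor over $0$. Change variables by $\mu$. As $\mu$ is proper, integrability near $0$ means integrability near each point of $\mu^{-1}(0)$. Take coordinates $t_i$ at such a point adapted to $F\cup\mathrm{Exc}(\mu)$, and let $a_i,k_i,b_i$ be the orders of $F$, $K_{Y/X}$ and $\mu^*f$ along $t_i=0$. The Jacobian is a unit times $\prod t_i^{k_i}$. The $\mu^*g_j$ are $\prod t_i^{a_i}$ times functions without common zero. Finally $\mu^*f=u\prod t_i^{b_i}$ with $u$ holomorphic. So the integrand is $|u|^2\prod|t_i|^{2(b_i+k_i-sa_i)}$ times a factor bounded above and below by positive constants. A product $\prod|t_i|^{2c_i}$ is integrable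 near $0$ exactly when all $c_i>-1$. If the inequalities in (a) hold, all exponents satisfy this (those with $a_i=0$ are nonnegative), and $u$ is bounded, so the integral converges. Conversely, at a general point of a component $E$ of $F$ no other component passes and $u$ is a unit, so convergence there gives the inequality for $E$. The second form follows because an integer $l$ satisfies $l>x$ if and only if $l\ge\lfloor x\rfloor+1$.

(b) Take $f=1$ in (a), and note $a_E=\mathrm{ord}_E(I)$. A given $E$ over $0$ appears on some log resolution of $I$, and it is a component of $F$ there since $\mathrm{ord}_E(I)>0$.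

(c) The ideal lies in $\mu_*\mathcal O_Y(K_{Y/X})=\mathcal O_X$. A polynomial $P$ belongs to it if and only if its order along each prime divisor $E$ of $Y$ is at least $\lfloor sa_E\rfloor-\mathrm{ord}_E(K_{Y/X})$. For $E$ not in $F$ this bound is $\le0$, so the conditions are those of (a). They hold on $\mathfrak m_n^M$ for $M$ large. If $f\in\mathcal J(I^s)$, write $f=P+R$ with $P$ a polynomial of degree $<M$ and $R\in\mathfrak m_n^M$. Then $P=f-R$ and the monomials of degree $M$ satisfy the conditions, and $f$ lies in the ideal that they generate.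
\end{proof}

We say that $E$ \emph{computes} $\mathrm{lct}(I)$ if $\mathrm{lct}(I)=A(E)/\mathrm{ord}_E(I)$; such a divisor exists by (b). The last ingredient is a vanishing theorem.
\begin{itemize}
\item[(V)] (Local vanishing, \cite[9.4]{Laz}.) On a log resolution of $I$, $R^1\mu_*\mathcal O_Y(K_{Y/X}-\lfloor sF\rfloor)=0$ for rational $s>0$.
\end{itemize}
It holds for real $s>0$ as well, since $\lfloor sF\rfloor=\lfloor s'F\rfloor$ for rational $s'\ge s$ close to $s$.

\section{Diagonal ideals}\label{sec:diag}

We compute the invariants of diagonal ideals. This proves the ``if'' part of Theorem~\ref{thm:main} and provides the information on $I|_H$ that the induction needs.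

\begin{lemma}\label{lem:diag}
Let $z_1,\dots,z_n$ be coordinates, $N_1,\dots,N_n\ge1$ integers, $Q=\langle z_1^{N_1},\dots,z_n^{N_n}\rangle$, and $u$ the monomial valuation with $u(z_i)=1/N_i$. Then $e(Q)=N_1\cdots N_n$, and $\overline{Q^p}=\{f:u(f)\ge p\}$ for every integer $p\ge1$.
\end{lemma}

\begin{proof}
Write $a_i=N_iq_i+c_i$ with $0\le c_i<N_i$. The monomial $z^a$ lies outside $Q^k$ exactly when $\sum q_i<k$. So $Q^k$ has colength $N_1\cdots N_n\binom{n+k-1}{n}$, and \eqref{eq:HS} gives $e(Q)$.

Since $u(Q^p)=p$, Lemma~\ref{lem:closure}(b) gives $\overline{Q^p}\subseteq\{u\ge p\}$. For the converse, choose $M$ such that all monomials of degree $M$ have $u\ge p$. A germ with $u(f)\ge p$ is a finite combination of monomials with $u\ge p$ plus an element of $\mathfrak m_n^M$, so the ideal $\{u\ge p\}$ is generated by monomials $z^a$ with $\sum a_i/N_i\ge p$. For such a monomial and $R=\mathrm{lcm}(N_1,\dots,N_n)$ we have $(z^a)^R=\prod_i(z_i^{N_i})^{a_iR/N_i}\in Q^{pR}=(Q^p)^R$. So $z^a$ is a root of $T^R-(z^a)^R$, which is an equation of the form \eqref{eq:int}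 over $Q^p$.
\end{proof}

For example, $\overline{\langle z_1^r,\dots,z_n^r\rangle}=\mathfrak m_n^r$. For $n,r\ge2$ the ideal $\mathfrak m_n^r$ needs more than $n$ generators, so the integral closure cannot be omitted from Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:scale}
Let $\psi=\sum_j|z_j|^{2r_j}$ with integers $r_j\ge1$, let $1\le i\le n$ and $\epsilon\in\{0,1\}$. Then $|z_i|^{2\epsilon}\psi^{-s}$ is integrable near $0$ if and only if $s<\sum_j\frac1{r_j}+\frac{\epsilon}{r_i}$.
\end{lemma}

\begin{proof}
The sets $\{\psi<c\}$ form a neighborhood basis of $0$. Decompose $\{0<\psi<1\}$ into the shells $S_k=\{2^{-2(k+1)}\le\psi<2^{-2k}\}$, $k\ge0$. The substitution $z_j=2^{-k/r_j}\zeta_j$ gives $\psi(z)=2^{-2k}\psi(\zeta)$, so it maps $S_0$ onto $S_k$. It multiplies the volume by $2^{-2k\sum_j1/r_j}$, the factor $|z_i|^{2\epsilon}$ by $2^{-2k\epsilon/r_i}$, and $\psi^{-s}$ by $2^{2ks}$. So the integral over $S_k$ is $2^{-2k(\sum_j1/r_j+\epsilon/r_i-s)}$ times the integral over $S_0$, which is positive and finite. The geometric series converges exactly under the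 stated condition.
\end{proof}

\begin{proposition}\label{prop:if}
Let $\overline I=\overline Q$ with $Q=\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$ and $r_1\le\dots\le r_n$. Then $e_i(I)=r_1\cdots r_i$ for $0\le i\le n$, so $r_i=e_i(I)/e_{i-1}(I)$, and
\[
\mathrm{DP}(I)=\mathrm{lct}(I)=\sum_j\frac1{r_j}.
\]
Moreover $z_i\in\mathcal J(I^s)$ for $0<s<\sum_j\frac1{r_j}+\frac1{r_i}$.
\end{proposition}

\begin{proof}
All the invariants depend only on the integral closure, so we may take $I=Q$. Lemma~\ref{lem:scale} gives $\mathrm{lct}(Q)=\sum_j1/r_j$ for $\epsilon=0$ and the last assertion for $\epsilon=1$.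

Let $L$ be a general linear subspace of dimension $i\ge1$ in the coordinates $z$. Then $z_1,\dots,z_i$ are coordinates on $L$, and for $j>i$ the restriction $z_j|_L$ is a linear form in them. Each monomial $z_1^{a_1}\cdots z_i^{a_i}$ of $(z_j|_L)^{r_j}$ has degree $r_j$, and $r_k\le r_j$ for $k\le i$, so $\sum_{k\le i}a_k/r_k\ge\sum_{k\le i}a_k/r_j=1$. By Lemma~\ref{lem:diag} on $L$, the germ $(z_j|_L)^{r_j}$ is integral over $\langle z_1^{r_1},\dots,z_i^{r_i}\rangle$. So $Q|_L$ has the same integral closure as this ideal, and $e_i(Q)=e(Q|_L)=r_1\cdots r_i$ by (M1), (M2) and Lemma~\ref{lem:diag}. Then $\mathrm{DP}(Q)=\sum_j1/r_j$.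
\end{proof}

The last assertion says that the factor $|z_i|^2$ raises the integrability threshold by $1/r_i$. In this way the weight $1/r_i$ of a coordinate is recorded by multiplier ideals, which can be transported from a hyperplane to the ambient space.

\section{An example in the plane}\label{sec:example}

Let
\[
I=\langle (y-x^2)^2,\ x^5\rangle\subset\mathcal O_2 .
\]
With $z=y-x^2$, the ideal is diagonal in the coordinates $(z,x)$, so $e_1=2$, $e_2=10$ and $\mathrm{DP}(I)=\mathrm{lct}(I)=\frac12+\frac15=\frac7{10}$. It is diagonal in no linear coordinates. Indeed, if $\overline I=\overline{\langle l_1^{r_1},l_2^{r_2}\rangle}$ with linear forms $l_1,l_2$ and $r_1\le r_2$, then $(r_1,r_2)=(2,5)$ by Proposition~\ref{prop:if}, and $I$ has order $5$ along the line $l_1=0$ by Lemma~\ref{lem:closure}(c). But $I$ has order $4$ along the line $y=0$ and order $2$ along every other line. So a proof of Theorem~\ref{thm:main} must be able to find the parabola $y=x^2$. We show how it does so.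

Let $E$ compute $\mathrm{lct}(I)$, and put $v=\mathrm{ord}_E/\mathrm{ord}_E(I)$ and $A(v)=A(E)/\mathrm{ord}_E(I)=\frac7{10}$. By Proposition~\ref{prop:unique} below, $v$ is the monomial valuation with $v(z)=\frac12$ and $v(x)=\frac15$; we use this to check each step by hand. Let $\mathfrak a_t=\{v\ge t\}$.

\emph{The valuation determines the ideal.} Lemma~\ref{lem:diag} gives $\overline{I^p}=\mathfrak a_p$ for all $p$. In general this will be deduced from $\mathrm{DP}(I)=\mathrm{lct}(I)$. It follows that the colength of $\mathfrak a_t$ grows like $e_2t^2/2$.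

\emph{The value on a linear form.} Let $H=\{x=0\}$, so $I|_H=\langle y^2\rangle$ has multiplicity $e_1$, and let $\delta=v(x)$. The colength of $\mathfrak a_t$ is the number of monomials $z^ax^b$ with $a/2+b\delta<t$. Sort them into rows according to $b$. Row $b$ has $\lceil2(t-b\delta)\rceil$ entries, which is the colength of $\mathfrak a_{t-b\delta}|_H$. The rows fill a triangle of base $e_1t$ and height $t/\delta$, so $e_1t^2/(2\delta)\sim e_2t^2/2$ and $\delta=e_1/e_2=\frac15$. The rows have a meaning without coordinates, so the same count will give $\delta$ in general.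

\emph{The hyperplane section.} We have $A(v)-v(x)=\frac7{10}-\frac15=\frac12=\mathrm{lct}(I|_H)$: the value $v(x)$ is the last term $e_1/e_2$ of $\mathrm{DP}(I)$, and removing it leaves $\mathrm{DP}(I|_H)$.

\emph{Lifting the coordinate.} The coordinate $y$ of $H$ has weight $\frac12$ for $I|_H=\langle y^2\rangle$, and we want a germ $f$ with $f|_H=y$ and $v(f)\ge\frac12$. No linear form will do: $\alpha x+y=\alpha x+x^2+z$ has $v=\frac15$ for $\alpha\neq0$ and $v=\frac25$ for $\alpha=0$. On $H$, the function $|y|^2|y|^{-4s}$ is integrable for $s<1$, so $y\in\mathcal J((I|_H)^s)$ for $s<1$. Lemma~\ref{lem:lift} below then gives $f$ with $f|_H=y$ and $v(f)>s-(A(v)-v(x))=s-\frac12$. Since $v$ takes values in $\frac1{10}\mathbb Z$, any $s$ in $(\frac9{10},1)$ gives $v(f)\ge\frac12$. The monomials $z^ax^b$ with $v\ge\frac12$ are those with $a\ge1$ or $b\ge3$, so $f=uz+cx^3$ with $u|_H=1$: the lemma has found $y-x^2$ up to a unit and terms that do not matter.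

\emph{Conclusion.} The germs $f,x$ are coordinates, $\langle f^2,x^5\rangle\subseteq\mathfrak a_1=\overline I$, and both ideals have multiplicity $10$. By (M4), $\overline I=\overline{\langle f^2,x^5\rangle}$. One point is hidden by the example: in general we do not know at this stage that the last exponent $e_n/e_{n-1}$ is an integer.

\section{The valuation that computes the threshold}\label{sec:val}

The threshold $\mathrm{lct}(I)=A(E)/\mathrm{ord}_E(I)$ sees $I$ only through its order along one divisor $E$. If we enlarge $I$ to the largest ideal with the same order along $E$, then the upper bound $A(E)/\mathrm{ord}_E$ for the threshold stays the same. We shall see that $\mathrm{DP}$ does not decrease under enlargement, and that it increases strictly if the multiplicity drops. When $\mathrm{DP}(I)=\mathrm{lct}(I)$ there is no room for an increase.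

The monotonicity of $\mathrm{DP}$ is not evident, because $e_i$ appears both in a numerator and in a denominator. For $n=2$ the function $1/t_1+t_1/t_2$ decreases in $t_1$ only in the range $t_1^2\le t_2$, which is the range allowed by (M3). Call a positive sequence $(t_i)_{i=0}^n$ \emph{log-convex} if $t_i^2\le t_{i-1}t_{i+1}$ for $1\le i\le n-1$, and put $\Phi(t)=\sum_{i=1}^nt_{i-1}/t_i$.

\begin{lemma}\label{lem:mono}
Let $s=(s_i)_{i=0}^n$ and $t=(t_i)_{i=0}^n$ be positive log-convex sequences with $s_0=t_0=1$ and $s_i\le t_i$ for all $i$. Then $\Phi(t)\le\Phi(s)$, and equality implies $s_n=t_n$.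
\end{lemma}

\begin{proof}
We join $s$ to $t$ inside the set of log-convex sequences, where $\Phi$ is nonincreasing in each variable. Let $\theta_i(\tau)=s_i^{1-\tau}t_i^\tau$ for $\tau\in[0,1]$. Log-convexity is a system of linear inequalities on the logarithms, so $\theta(\tau)$ is log-convex. Also $\theta_0=1$ and $\theta_i'=\theta_i\log(t_i/s_i)\ge0$. For $1\le i\le n-1$ the variable $\theta_i$ occurs in the terms $\theta_{i-1}/\theta_i$ and $\theta_i/\theta_{i+1}$, while $\theta_n$ occurs only in $\theta_{n-1}/\theta_n$. Hence
\[
\frac{d}{d\tau}\Phi(\theta)=\sum_{i=1}^{n-1}\theta_i'\Bigl(\frac1{\theta_{i+1}}-\frac{\theta_{i-1}}{\theta_i^2}\Bigr)-\theta_n'\,\frac{\theta_{n-1}}{\theta_n^2}.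
\]
Each bracket is $\le0$ by log-convexity, so the derivative is $\le0$. If $s_n<t_n$, the last term is negative for all $\tau$, and $\Phi(t)<\Phi(s)$.
\end{proof}

The following notation is used in the rest of the paper. Let $E$ be a divisor over $0$ that computes $\mathrm{lct}(I)$, and put
\begin{equation}\label{eq:v}
b=\mathrm{ord}_E(I),\qquad v=\frac{\mathrm{ord}_E}{b},\qquad A(v)=\frac{A(E)}{b},\qquad \mathfrak a_t=\{f\in\mathcal O_n:v(f)\ge t\}\quad(t\in\mathbb R).
\end{equation}
Then $v(I)=1$, $A(v)=\mathrm{lct}(I)$, and $v$ takes values in $\frac1b\mathbb Z$. For $t\le0$ we have $\mathfrak a_t=\mathcal O_n$. For $t>0$ the ideal $\mathfrak a_t$ contains no unit and contains $\mathfrak m_n^k$ as soon as $k\,v(\mathfrak m_n)\ge t$. So it is $\mathfrak m_n$-primary, and integrally closed by Lemma~\ref{lem:closure}(b).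

\begin{proposition}\label{prop:step1}
If $\mathrm{DP}(I)=\mathrm{lct}(I)$, then $\overline{I^p}=\mathfrak a_p$ for every integer $p\ge1$.
\end{proposition}

\begin{proof}
Since $v(I^p)=p$, we have $I^p\subseteq\mathfrak a_p$, so $e_i(\mathfrak a_p)\le e_i(I^p)$ by (M2). Both sequences are log-convex by (M3). Now
\[
\mathrm{DP}(I^p)\le\mathrm{DP}(\mathfrak a_p)\le\mathrm{lct}(\mathfrak a_p)\le\frac{A(v)}{v(\mathfrak a_p)}\le\frac{A(v)}p=\frac{\mathrm{DP}(I)}p=\mathrm{DP}(I^p).
\]
The four inequalities are Lemma~\ref{lem:mono}, the inequality \eqref{eq:DP} for $\mathfrak a_p$, Lemma~\ref{lem:crit}(b), and $v(\mathfrak a_p)\ge p$. The first equality is the hypothesis, and the second follows from $e_i(I^p)=p^ie_i(I)$. So $\mathrm{DP}(I^p)=\mathrm{DP}(\mathfrak a_p)$, and Lemma~\ref{lem:mono} gives $e(\mathfrak a_p)=e(I^p)$. By (M4), $\overline{I^p}=\overline{\mathfrak a_p}=\mathfrak a_p$.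
\end{proof}

The hypothesis cannot be dropped. For $I=\langle x^2,xy,y^3\rangle$ of Example~\ref{ex:strict}, the exceptional curve of the blow-up of the origin has $A(E)=2$ and $\mathrm{ord}_E(I)=2$, so it computes $\mathrm{lct}(I)=1$. Here $\mathfrak a_1=\mathfrak m_2^2$ has multiplicity $4$, while $e(\overline I)=5$.

To pass to a hyperplane $H=\{h=0\}$ we need the number $v(h)$. We have no formula for $v$, but Proposition~\ref{prop:step1} gives the growth of the colengths of $\mathfrak a_t$ and of $\mathfrak a_t|_H$, and multiplication by $h$ shifts $t$ by exactly $v(h)$.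

\begin{proposition}\label{prop:step2}
Let $n\ge2$ and $\mathrm{DP}(I)=\mathrm{lct}(I)$. Let $h\ne0$ be a linear form and $H=\{h=0\}$. Then $v(h)=e(I|_H)/e(I)$. In particular $v(h)=e_{n-1}(I)/e_n(I)$ for a general linear form $h$.
\end{proposition}

\begin{proof}
Put $\delta=v(h)>0$, $d(t)=\dim\mathcal O_n/\mathfrak a_t$ and $d_H(t)=\dim\mathcal O_{H,0}/\mathfrak a_t|_H$. Since $v(fh)=v(f)+\delta$, we have $fh\in\mathfrak a_t$ if and only if $f\in\mathfrak a_{t-\delta}$. So multiplication by $h$ gives an exact sequence
\[
0\to\mathcal O_n/\mathfrak a_{t-\delta}\xrightarrow{\ h\ }\mathcal O_n/\mathfrak a_t\to\mathcal O_n/(\mathfrak a_t+h\mathcal O_n)\to0,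
\]
whose last term is $\mathcal O_{H,0}/\mathfrak a_t|_H$. Thus $d_H(t)=d(t)-d(t-\delta)$. Since $d(0)=0$, summing over $t=\delta,2\delta,\dots,T\delta$ gives, for every integer $T\ge1$,
\begin{equation}\label{eq:rows}
d(T\delta)=\sum_{q=1}^Td_H(q\delta).
\end{equation}
For $t\ge n$, Proposition~\ref{prop:step1} and (M5) give
\[
I^{\lceil t\rceil}\subseteq\mathfrak a_{\lceil t\rceil}\subseteq\mathfrak a_t\subseteq\mathfrak a_{\lfloor t\rfloor}=\overline{I^{\lfloor t\rfloor}}\subseteq I^{\lfloor t\rfloor-n+1}.
\]
The exponents at both ends differ from $t$ by at most $n$. Apply \eqref{eq:HS} to $I$ and, after restricting the inclusions to $H$, to $I|_H$. As $t\to\infty$,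
\[
d(t)=\frac{e(I)}{n!}\,t^n+O(t^{n-1}),\qquad d_H(t)=\frac{e(I|_H)}{(n-1)!}\,t^{n-1}+O(t^{n-2}).
\]
The finitely many $q$ with $q\delta<n$ contribute $O(1)$ to \eqref{eq:rows}, and $\sum_{q\le T}q^{n-1}=T^n/n+O(T^{n-1})$. So \eqref{eq:rows} reads
\[
\frac{e(I)\,\delta^n}{n!}\,T^n+O(T^{n-1})=\frac{e(I|_H)\,\delta^{n-1}}{n!}\,T^n+O(T^{n-1}),
\]
and $\delta=e(I|_H)/e(I)$. For general $h$ we have $e(I|_H)=e_{n-1}(I)$ by (M1).
\end{proof}

The linear forms with $v(h)>\min_iv(x_i)=v(\mathfrak m_n)$ lie in a proper linear subspace, so the general value $e_{n-1}(I)/e_n(I)$ is $v(\mathfrak m_n)$.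

\section{Lifting from a hyperplane}\label{sec:lift}

We want to lift an element $y$ of a multiplier ideal of $I|_H$ to a germ $f$ on $\mathbb C^n$ whose order along $E$ is large. A lift $f\in\mathcal J(I^s)$ would satisfy $\mathrm{ord}_E(f)+A(E)>s\,\mathrm{ord}_E(I)$ by Lemma~\ref{lem:crit}(a). For $y=1$ this gives only $\mathrm{lct}(I|_H)\le\mathrm{lct}(I)$, which is too weak, because $\mathrm{DP}(I|_H)$ is smaller than $\mathrm{DP}(I)$ by $e_{n-1}/e_n=v(h)$. We need to gain the term $\mathrm{ord}_E(h)$. This is the bound that integrability of $|f|^2|h|^{-2}(\sum|g_j|^2)^{-s}$ would impose along $E$. That function is not integrable along $H$ when $f|_H\ne0$, so we impose the corresponding conditions along all divisors except the strict transform of $H$. This explains the divisor $D$ in the proof. No assumption on $E$ or on $\mathrm{DP}(I)$ is made here.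

\begin{lemma}\label{lem:lift}
Let $n\ge2$, let $h\neq0$ be a linear form, $H=\{h=0\}$, let $E$ be a divisor over $0$ and $s>0$. For every $y\in\mathcal J((I|_H)^s)\subseteq\mathcal O_{H,0}$ there is $f\in\mathcal O_n$ with $f|_H=y$ and
\begin{equation}\label{eq:lift}
\mathrm{ord}_E(f)+A(E)-\mathrm{ord}_E(h)>s\,\mathrm{ord}_E(I).
\end{equation}
\end{lemma}

\begin{proof}
\emph{The resolution.} Let $\mu:Y\to X$ be a log resolution of the ideal $h\,\mathcal I$ on which $E$ is a divisor. Since $h\,\mathcal I\mathcal O_Y$ and $h\mathcal O_Y$ are invertible, so is $\mathcal I\mathcal O_Y=\mathcal O_Y(-F)$, and $\mu$ is a log resolution of $I$. Let $H'$ be the strict transform of $H$ and $B=\mathrm{Exc}(\mu)$. As $\mu(B)$ has codimension at least $2$, the map $\mu$ is an isomorphism over a dense open subset of $H$. So $H'\to H$ is projective and birational, and $\mu^*H-H'$ is an effective divisor supported in $B$. The components of $F$ and the divisor $E$ lie over $0$, so they are contained in $B$ and different from $H'$; here we use $n\ge2$. The divisor $H'+B$ is snc, and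 in particular $H'$ is smooth. Put
\[
D=K_{Y/X}-\mu^*H+H'-\lfloor sF\rfloor .
\]
Then $D$ is supported in $B$. Also $D\le K_{Y/X}$, so $\mathfrak b=\mu_*\mathcal O_Y(D)\subseteq\mathcal O_X$ is an ideal of polynomials.

\emph{Adjunction.} We claim that
\begin{equation}\label{eq:adj}
K_{H'/H}=(K_{Y/X}-\mu^*H+H')|_{H'} .
\end{equation}
Let $\omega=dx_1\wedge\dots\wedge dx_n/h$. Its Poincar\'e residue along $H$ is a nowhere vanishing $(n-1)$-form $\eta$ on $H$: in linear coordinates with $h=x_1$ it is a nonzero constant times $dx_2\wedge\dots\wedge dx_n$. The form $\mu^*\omega$ has divisor $K_{Y/X}-\mu^*H$, which has coefficient $-1$ along $H'$ and is otherwise supported in $B$. Its residue along $H'$ agrees with the pull-back of $\eta$ where $\mu$ is an isomorphism, hence everywhere as a rational form, so its divisor is $K_{H'/H}$. On the other hand, near a point of $H'$ take coordinates adapted to $H'+B$ with $H'=\{t_1=0\}$. Then $\mu^*\omega=u\,t_1^{-1}\prod_{i\ge2}t_i^{c_i}\,dt_1\wedge\dots\wedge dt_n$ with $u$ a unit, and the residue is $u|_{H'}\prod_{i\ge2}t_i^{c_i}\,dt_2\wedge\dots\wedge dt_n$.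 Its divisor is the right side of \eqref{eq:adj}.

In the same coordinates, distinct components of $B$ through the point restrict to distinct coordinate hyperplanes $t_i=0$ of $H'$. So $B|_{H'}$ is snc, and distinct components of $F$ restrict to reduced divisors without common components, which gives $\lfloor sF\rfloor|_{H'}=\lfloor sF|_{H'}\rfloor$. We have $\mathcal I\mathcal O_{H'}=\mathcal O_{H'}(-F|_{H'})$. The support of $F|_{H'}$ lies in $B|_{H'}$, and by \eqref{eq:adj} so does the support of $K_{H'/H}$, which is $\mathrm{Exc}(H'\to H)$. Therefore $H'\to H$ is a log resolution of $\mathcal I|_H$, and $D|_{H'}=K_{H'/H}-\lfloor sF|_{H'}\rfloor$.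

\emph{Surjectivity.} Consider the exact sequence
\[
0\to\mathcal O_Y(D-H')\to\mathcal O_Y(D)\to\mathcal O_{H'}\bigl(K_{H'/H}-\lfloor sF|_{H'}\rfloor\bigr)\to0 .
\]
Since $H'$ is not in the support of $D$, the second map is restriction of rational functions to $H'$. We have $D-H'=K_{Y/X}-\lfloor sF\rfloor-\mu^*H$, so the projection formula and (V) give
\[
R^1\mu_*\mathcal O_Y(D-H')=\mathcal O_X(-H)\otimes R^1\mu_*\mathcal O_Y(K_{Y/X}-\lfloor sF\rfloor)=0 .
\]
As $X$ is affine, restriction to $H$ maps $\mathfrak b$ onto the direct image of $\mathcal O_{H'}(K_{H'/H}-\lfloor sF|_{H'}\rfloor)$, which generates $\mathcal J((I|_H)^s)$ by Lemma~\ref{lem:crit}(c) on $H$. So $y=\sum_kc_k\,(f_k|_H)$ with $c_k\in\mathcal O_{H,0}$ and $f_k\in\mathfrak b$. Lift each $c_k$ to $\tilde c_k\in\mathcal O_n$ and put $f=\sum_k\tilde c_kf_k$. Then $f|_H=y$. Since $E\ne H'$, the coefficient of $E$ in $D$ is $A(E)-1-\mathrm{ord}_E(h)-\lfloor s\,\mathrm{ord}_E(I)\rfloor$, and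
\[
\mathrm{ord}_E(f)\ge\min_k\mathrm{ord}_E(f_k)\ge-A(E)+\mathrm{ord}_E(h)+\lfloor s\,\mathrm{ord}_E(I)\rfloor+1 .
\]
Now $\lfloor x\rfloor+1>x$ gives \eqref{eq:lift}.
\end{proof}

\section{The induction}\label{sec:ind}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ``if'' part and the formula for the $r_i$ are contained in Proposition~\ref{prop:if}. We prove ``only if'' by induction on $n$. For $n=1$ every $I$ is of the form $\langle x^r\rangle$. Let $n\ge2$ and $\mathrm{DP}(I)=\mathrm{lct}(I)$. Write $e_i=e_i(I)$ and use the notation \eqref{eq:v}, so that $A(v)=\mathrm{DP}(I)$. By Lemma~\ref{lem:hyper} there is a hyperplane $H=\{h=0\}$ with $e_i(I|_H)=e_i$ for $i\le n-1$; this is the only genericity required of $H$. Then $e(I|_H)=e_{n-1}$, and Proposition~\ref{prop:step2} gives $v(h)=e_{n-1}/e_n$. Consequently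
\begin{equation}\label{eq:Aprime}
A':=A(v)-v(h)=\mathrm{DP}(I)-\frac{e_{n-1}}{e_n}=\sum_{i=1}^{n-1}\frac{e_{i-1}}{e_i}=\mathrm{DP}(I|_H).
\end{equation}
Dividing \eqref{eq:lift} by $b$, Lemma~\ref{lem:lift} takes the following form.
\begin{equation}\label{eq:liftv}
\text{If } y\in\mathcal J((I|_H)^s),\ \text{there is } f\in\mathcal O_n \text{ with } f|_H=y \text{ and } v(f)>s-A'.
\end{equation}

\emph{Equality holds for $I|_H$.} Let $0<s<\mathrm{lct}(I|_H)$. Then $1\in\mathcal J((I|_H)^s)$, and \eqref{eq:liftv} gives $f$ with $f|_H=1$. This $f$ is a unit, so $v(f)=0$ and $s<A'$. Hence $\mathrm{lct}(I|_H)\le A'=\mathrm{DP}(I|_H)$, and \eqref{eq:DP} for $I|_H$ gives the reverse inequality. The ideal $I|_H$ is proper and of finite colength in $\mathcal O_{H,0}\cong\mathcal O_{n-1}$. By induction there are coordinates $y_1,\dots,y_{n-1}$ of $(H,0)$ and positive integers $r_1,\dots,r_{n-1}$ with $\overline{I|_H}=\overline{\langle y_1^{r_1},\dots,y_{n-1}^{r_{n-1}}\rangle}$. By Proposition~\ref{prop:if} on $H$ and \eqref{eq:Aprime},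
\begin{equation}\label{eq:rH}
\sum_{i<n}\frac1{r_i}=A',\qquad r_1\cdots r_{n-1}=e_{n-1}.
\end{equation}

\emph{Lifting the coordinates.} Fix $i<n$. By Proposition~\ref{prop:if} on $H$ and \eqref{eq:rH}, $y_i\in\mathcal J((I|_H)^s)$ for $0<s<A'+1/r_i$. So \eqref{eq:liftv} gives lifts of $y_i$ with $v(f)>s-A'$, where $s-A'$ is as close to $1/r_i$ as we wish. The lift depends on $s$, so we cannot pass to the limit; instead we use that the values of $v$ are discrete. Choose $s<A'+1/r_i$ so close to $A'+1/r_i$ that the open interval $(s-A',1/r_i)$ contains no element of $\frac1b\mathbb Z$. The corresponding lift $z_i$ has $v(z_i)\in\frac1b\mathbb Z$ and $v(z_i)>s-A'$, so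
\[
z_i|_H=y_i,\qquad v(z_i)\ge\frac1{r_i}\qquad(1\le i\le n-1).
\]
Put $z_n=h$. All $z_i$ vanish at $0$. If $\sum_ic_i\,dz_i(0)=0$, restriction to $H$ gives $\sum_{i<n}c_i\,dy_i(0)=0$, so $c_i=0$ for $i<n$, and then $c_n=0$. Thus $z_1,\dots,z_n$ are coordinates of $(\mathbb C^n,0)$.

\emph{The ratio $e_n/e_{n-1}$ is an integer.} The exponent of $z_n$ should be $1/v(h)=e_n/e_{n-1}$, which so far is only a rational number. To clear the denominator we work with the power $I^p$, $p=e_{n-1}$. Let
\[
\mathfrak q=\langle z_1^{pr_1},\dots,z_{n-1}^{pr_{n-1}},z_n^{e_n}\rangle .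
\]
We have $v(z_i^{pr_i})\ge p$ for $i<n$ and $v(z_n^{e_n})=e_{n-1}=p$. So $\mathfrak q\subseteq\mathfrak a_p=\overline{I^p}$ by Proposition~\ref{prop:step1}. By Lemma~\ref{lem:diag}, \eqref{eq:rH} and (M2),
\[
e(\mathfrak q)=p^{n-1}\,r_1\cdots r_{n-1}\,e_n=p^{n-1}e_{n-1}e_n=p^ne_n=e(\overline{I^p}).
\]
By (M4), $\overline{\mathfrak q}=\overline{I^p}$. Let $C$ be the smooth curve $z_1=\dots=z_{n-1}=0$, with coordinate $z_n$, and write $I|_C=\langle z_n^{r_n}\rangle$ with $r_n\ge1$ an integer. By Lemma~\ref{lem:closure}(c), $\langle z_n^{pr_n}\rangle=I^p|_C=\mathfrak q|_C=\langle z_n^{e_n}\rangle$. Hence $pr_n=e_n$, that is, $r_n=e_n/e_{n-1}$ and $v(z_n)=1/r_n$.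

\emph{Conclusion.} Let $Q=\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$. Each generator has $v\ge1$, so $Q\subseteq\mathfrak a_1=\overline I$ by Proposition~\ref{prop:step1}. Moreover $e(Q)=r_1\cdots r_{n-1}\,r_n=e_{n-1}\cdot e_n/e_{n-1}=e(\overline I)$. By (M4), $\overline Q=\overline I$.
\end{proof}

The hypothesis $\mathrm{DP}(I)=\mathrm{lct}(I)$ enters twice: in Proposition~\ref{prop:step1}, on which Proposition~\ref{prop:step2} and both applications of (M4) above rest, and in \eqref{eq:Aprime}. The inequality \eqref{eq:DP} is applied not to $I$ but to the ideals $\mathfrak a_p$ and $I|_H$. Finite colength makes the multiplicities finite and places all components of $F$ over the origin.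

\section{Uniqueness of the valuation}\label{sec:unique}

The divisor $E$ in the proof was an arbitrary one computing $\mathrm{lct}(I)$. In fact there is no choice.

\begin{proposition}\label{prop:unique}
Let $n\ge2$ and $\mathrm{DP}(I)=\mathrm{lct}(I)$. Write $\overline I=\overline Q$ with $Q=\langle z_1^{r_1},\dots,z_n^{r_n}\rangle$ and $r_1\le\dots\le r_n$, and let $w$ be the monomial valuation with $w(z_i)=1/r_i=e_{i-1}(I)/e_i(I)$. If a divisor $E$ over $0$ computes $\mathrm{lct}(I)$, then $\mathrm{ord}_E/\mathrm{ord}_E(I)=w$. Thus exactly one valuation of the form $\mathrm{ord}_E$ computes $\mathrm{lct}(I)$, and up to scaling it is $w$.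
\end{proposition}

\begin{proof}
Let $v$ and $\mathfrak a_t$ be as in \eqref{eq:v}, and let $p\ge1$. By Proposition~\ref{prop:step1}, $Q\subseteq\overline I=\mathfrak a_1$, so $Q^p\subseteq\mathfrak a_p=\overline{I^p}$. Both ideals have multiplicity $p^ne(I)$ by (M2), so $\overline{Q^p}=\mathfrak a_p$ by (M4). Lemma~\ref{lem:diag} now gives $\{v\ge p\}=\{w\ge p\}$ for all integers $p\ge1$. Applying this to $f^k$, we see that $v(f)\ge p/k$ if and only if $w(f)\ge p/k$, for all integers $k,p\ge1$. A nonnegative real number is determined by the positive rational numbers below or equal to it, so $v(f)=w(f)$. Two valuations $\mathrm{ord}_E$ that are proportional coincide, since each extends to the field of fractions with value group $\mathbb Z$. Existence of $E$ is Lemma~\ref{lem:crit}(b).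
\end{proof}

\begin{remark}
The product of the $n$ terms of $\mathrm{DP}(I)$ is $1/e(I)$, so the inequality of arithmetic and geometric means and \eqref{eq:DP} give $n\,e(I)^{-1/n}\le\mathrm{DP}(I)\le\mathrm{lct}(I)$. If $\mathrm{lct}(I)=n\,e(I)^{-1/n}$, then $\mathrm{DP}(I)=\mathrm{lct}(I)$ and all ratios $e_i/e_{i-1}$ are equal. Theorem~\ref{thm:main} then gives $r_1=\dots=r_n=r$, and $\overline I=\mathfrak m_n^r$ by Lemma~\ref{lem:diag}. Conversely, if $\overline I=\mathfrak m_n^r$, then $\mathrm{lct}(I)=n/r$ and $e(I)=r^n$ by Proposition~\ref{prop:if}.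
\end{remark}

\begin{thebibliography}{9}

\bibitem{BA}
Carles Bivi\`a-Ausina,
\emph{The log canonical threshold of products of ideals and mixed \L ojasiewicz exponents},
arXiv:2409.14251 (2024).

\bibitem{Laz}
Lazarsfeld,
\emph{Positivity II}.

\end{thebibliography}
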